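\title{Compact Levi-Lorentzian CR manifolds with a non-compact simple group of automorphisms are flat}

\begin{abstract}
Let $M$ be a compact connected partially integrable almost CR manifold of hypersurface type, of dimension $2n+1\ge 5$, whose Levi form has Lorentzian signature $(1,n-1)$. We prove that if a connected non-compact simple Lie group acts locally faithfully on $M$ by CR automorphisms, then $M$ is flat, that is, locally isomorphic to the hyperquadric with automorphism group $\mathrm{PU}(2,n)$. Only a subgroup locally isomorphic to $\mathrm{SL}(2,\mathbf R)$ is used, and the statement localizes: the Cartan curvature vanishes over the interior of every compact invariant set. The proof builds an invariant measure along which the diagonal flow contracts the contact form, encodes its Lyapunov spectrum in an element of $\mathfrak{su}(2,n)$, and uses the representation theory of $\mathfrak{sl}_2$ to annihilate all jets of the curvature. We deduce that the simple Lie algebras that occur are exactly the non-compact simple subalgebras of $\mathfrak{su}(2,n)$, and we show by an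 example that compactness cannot be dropped.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Levi-Lorentzian CR manifolds}

All manifolds, structures and actions are $C^\infty$. Let $M$ be a manifold of dimension $2n+1$ with $n\ge2$. A \emph{partially integrable almost CR structure of hypersurface type} on $M$ is a subbundle $D\subset TM$ of rank $2n$ with a complex structure $J$ on $D$ such that the bundle map $\mathcal L:D\times D\to TM/D$ induced by the Lie bracket of vector fields satisfies $\mathcal L(J\xi,J\eta)=\mathcal L(\xi,\eta)$. If $\alpha$ is a local nowhere vanishing $1$-form with kernel $D$, then $d\alpha=-\alpha\circ\mathcal L$ on $D$, and $(\xi,\eta)\mapsto d\alpha(\xi,J\eta)$ is the real part of a Hermitian form on $(D,J)$, the \emph{Levi form}. Replacing $\alpha$ by $f\alpha$ multiplies the Levi form by $f$, so its signature is defined up to the order of the two numbers, and it is non-degenerate exactly when $D$ is a contact distribution. We call $M$ a \emph{Levi-Lorentzian CR manifold} if the signature is $(1,n-1)$. A CR automorphism is a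 diffeomorphism that preserves $D$ and $J$, and an action of a Lie group is \emph{locally faithful} if its kernel is discrete.

The basic examples are real hypersurfaces $\{r=0\}$, with $\partial r\ne0$, in a complex manifold of dimension $n+1$. There $D=\ker\partial r$, and the Levi form is, up to a real factor, the restriction to $D$ of the complex Hessian $(r_{a\bar b})$. The most symmetric one is the following. Let $V=\mathbf C^{2,n}$ be $\mathbf C^{n+2}$ with a Hermitian form $\langle\cdot,\cdot\rangle$ of signature $(2,n)$, linear in the first argument, and let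
\[
\mathcal Q=\{|z_1|^2+|z_2|^2=|z_3|^2+\dots+|z_{n+2}|^2\}\subset\mathbf CP^{n+1}
\]
be the set of null lines. It is compact and connected, being $(S^3\times S^{2n-1})/\mathrm U(1)$, and $H=\mathrm{PU}(2,n)$ acts transitively on it. At a null line $\ell$ the space $D$ is $\operatorname{Hom}(\ell,\ell^\perp/\ell)$, and the Levi form is given by the form induced on $\ell^\perp/\ell$, of signature $(1,n-1)$.

Every Levi-Lorentzian CR manifold carries a canonical Cartan geometry modeled on $\mathcal Q$, recalled in Section~\ref{sec:cartan}. Its curvature measures the failure of $M$ to be locally isomorphic to $\mathcal Q$. The manifold is \emph{flat} if the curvature vanishes. Equivalently, when $TM/D$ is oriented (which is automatic for $n\geq3$), the structure defines an atlas of charts into $\mathcal Q$ with coordinate changes in $H$, that is, an $(H,\mathcal Q)$-structure.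

\subsection{The question and the results}

The source of the following problem is \cite{Pec}.

\medskip\noindent
\textbf{Question.} \emph{Let $M$ be a compact connected Levi-Lorentzian CR manifold that carries the auxiliary line bundle required in \v{C}ap and Gover's generalization of the Fefferman construction \cite[Section 2.3]{CG}, a condition that is automatic in the embedded case. Suppose that a connected non-compact simple Lie group acts locally faithfully on $M$ by CR automorphisms. Must $M$ be flat?}
\medskip

The following is known for such $M$. If a connected semi-simple Lie group $G$ without compact factor acts locally faithfully by CR automorphisms, then $G$ is locally isomorphic to a Lie subgroup of $\mathrm{SU}(2,n)$, with the same $n$, when $\mathrm{Rk}_{\mathbf R}(G)=2$, and $G$ is isomorphic to some $\mathrm{SO}(1,k)$, $\mathrm{SU}(1,k)$ or $\mathrm{Sp}(1,k)$ when $\mathrm{Rk}_{\mathbf R}(G)=1$; conversely, every group in this list acts on some compact Levi-Lorentzian CR manifold. The Question asks whether the geometry, and not only the group, comes from the model.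 The answer is yes. Our proof uses neither this classification nor the auxiliary line bundle.

\begin{theorem}\label{thm:main}
Let $M$ be a connected, not necessarily compact, Levi-Lorentzian CR manifold. Let $S$ be a connected Lie group with Lie algebra $\mathfrak s=\mathfrak{sl}(2,\mathbf R)$ acting on $M$ by CR automorphisms with discrete kernel, and let $K\subset M$ be a compact $S$-invariant set. Then the Cartan curvature vanishes over the interior of $K$.
\end{theorem}

\begin{corollary}\label{cor:answer}
If a connected non-compact simple Lie group $G$ acts locally faithfully by CR automorphisms on a compact connected Levi-Lorentzian CR manifold $M$, then $M$ is flat.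
\end{corollary}

\begin{proof}
By Weyl's theorem a connected group whose Lie algebra is simple and compact is compact. So $\mathfrak g$ is not compact. It then contains a nonzero nilpotent element (a restricted root vector), hence a copy of $\mathfrak{sl}(2,\mathbf R)$ by the Jacobson--Morozov theorem. The simply connected group $S$ of this subalgebra acts through $G$; the kernel is a closed subgroup with trivial Lie algebra, so it is discrete. Apply Theorem~\ref{thm:main} with $K=M$.
\end{proof}

In particular the almost CR structure of Corollary~\ref{cor:answer} is integrable, and $M$ carries an $(H,\mathcal Q)$-structure (after passing to the orientation double cover of $TM/D$ if $n=2$ and this line bundle is not orientable).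

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] If $M$ is a compact connected Levi-Lorentzian CR manifold of dimension $2n+1$ and a connected Lie group $L$ with $\operatorname{Lie}(L)\supset\mathfrak{sl}(2,\mathbf R)$ acts locally faithfully on $M$ by CR automorphisms, then $M$ is flat and $\operatorname{Lie}(L)$ embeds in $\mathfrak{su}(2,n)$, with the same $n$.
\item[(2)] Let $G$ be a connected non-compact simple Lie group. Some cover of $G$ acts locally faithfully by CR automorphisms on some compact connected $(2n+1)$-dimensional $M$ as in the Question if and only if $\mathfrak g$ embeds in $\mathfrak{su}(2,n)$.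
\item[(3)] Compactness is necessary: for every $n\ge2$,
\[
M^\circ=\{(v_1,v_2,\zeta,u)\in\mathbf C^2\times\mathbf C\times\mathbf C^{n-2}:\ |v_1|^2-|v_2|^2+e^{-|\zeta|^2}-|u|^2=0\}
\]
is a connected Levi-Lorentzian hypersurface on which $\mathrm{SU}(1,1)$ acts faithfully, linearly on $v=(v_1,v_2)$, and it is not flat.
\end{enumerate}
\end{theorem}

\subsection{Which answer to expect, and the plan of the proof}

Two considerations pull in opposite directions. The curvature has positive homogeneity under rescalings of the contact form, so it cannot survive at a point fixed by a flow that acts there as a pure dilation, and the contraction then spreads flatness to a neighborhood (Proposition~\ref{prop:warmup}). Since $\mathfrak{sl}(2,\mathbf R)$ cannot preserve a contact form on a compact manifold (Remark~\ref{rem:noinvariant}), some rescaling always occurs, and this suggests a positive answer. On the other hand, the derivative on $D$ of an automorphism at a fixed point is the product of a dilation and an element of $\mathrm U(1,n-1)$. This group is not compact, and it can cancel the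 effect of the dilation on the curvature: Example~\ref{ex:contraction} is a non-flat hypersurface with a flow of automorphisms that contracts everything to a point. One flow is therefore not enough, and the proof has to use the unipotent elements of $S$ as well.

Fix the basis $A,X,Y$ of $\mathfrak s$ with
\begin{equation}\label{eq:basis}
[A,X]=-2X,\qquad [A,Y]=2Y,\qquad [Y,X]=A,\qquad a^t=e^{tA},\qquad n_s=e^{sY}.
\end{equation}
We argue by contradiction on the closure $F$ of the set of interior points of $K$ where the curvature is nonzero. After the examples (Section~\ref{sec:examples}) and the background on Cartan geometries (Section~\ref{sec:cartan}), Section~\ref{sec:algebra} isolates the algebraic mechanism: a curvature jet annihilated by a suitable diagonalizable element $Z$ and a nilpotent element $\mathsf e$ with $[Z,\mathsf e]=2\mathsf e$ is zero. The flow $a^t$ need not have fixed points in $F$, so $Z$ must be produced from recurrence. Section~\ref{sec:measure} constructs a measure on $F$, invariant under $a^t$ and $n_s$, along which $a^t$ contracts the contact form,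 and Section~\ref{sec:lyapunov} extracts $Z$ from it by Oseledets' theorem and shows that $Y$ vanishes almost everywhere, which supplies $\mathsf e$. Section~\ref{sec:key} shows that almost every point has a flat neighborhood, which is impossible in $F$, unless it is a saddle fixed point of one particular kind. Section~\ref{sec:star} excludes these saddles by following their unstable manifolds. Section~\ref{sec:compl} proves parts (1) and (2) of Theorem~\ref{thm:compl}.

\section{Two non-flat hypersurfaces with large symmetry}\label{sec:examples}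

Both examples are rigid hypersurfaces, for which flatness can be tested on fourth derivatives. Subscripts $a,\bar b$ denote derivatives in $z^a,\bar z^b$.

\begin{lemma}\label{lem:rigid}
Let $\varphi$ be a real function on an open subset of $\mathbf C^n$ whose complex Hessian $h_{a\bar b}=\varphi_{a\bar b}$ has signature $(1,n-1)$, and let $M_\varphi=\{(z,\tau):\operatorname{Im}\tau=\varphi(z)\}\subset\mathbf C^{n+1}$. Then $M_\varphi$ is Levi-Lorentzian. If $M_\varphi$ is flat and all $\varphi_{a\bar bc}$ vanish at a point $z_0$, then there is a Hermitian matrix $(L_{a\bar b})$ such that, at $z_0$,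
\begin{equation}\label{eq:puretrace}
\varphi_{a\bar bc\bar d}=h_{a\bar b}L_{c\bar d}+h_{c\bar b}L_{a\bar d}+h_{a\bar d}L_{c\bar b}+h_{c\bar d}L_{a\bar b}.
\end{equation}
\end{lemma}

\begin{proof}
Let $r=\varphi-\operatorname{Im}\tau$. The space $D=\ker\partial r$ projects isomorphically onto $\mathbf C^n$, and the Hessian of $r$ on it is $h$. The restriction $\vartheta$ of $-i\partial r$ to $M_\varphi$ is real, because $\partial r=-\bar\partial r$ there; its kernel is $D$, and $d\vartheta=i\partial\bar\partial\varphi=ih_{a\bar b}\,dz^a\wedge d\bar z^b$. Webster's structure equations \cite{Web} for the coframe $(\vartheta,dz^a)$ read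
\[
d(dz^a)=dz^b\wedge\omega_b{}^a+\vartheta\wedge\sigma^a,\qquad dh_{a\bar b}=\omega_a{}^c\,h_{c\bar b}+\overline{\omega_b{}^c}\,h_{a\bar c},
\]
where the $\sigma^a$ are the torsion forms. They hold with $\sigma^a=0$ and with the Chern connection of the pseudo-K\"ahler metric $h$, defined by $\omega_a{}^ch_{c\bar b}=\partial h_{a\bar b}=\varphi_{a\bar be}\,dz^e$. Indeed the first equation holds because $\varphi_{a\bar be}$ is symmetric in $a,e$, and the second is $d=\partial+\bar\partial$. So the Webster curvature $R_{a\bar bc\bar d}$ is, up to normalization, the curvature $\bar\partial(\partial h\cdot h^{-1})$ of $h$. Where the first derivatives of $h$ vanish, this is $\pm\varphi_{a\bar bc\bar d}$. By \cite{Web}, the Chern--Moser tensor, which vanishes if the structure is flat, is the totally trace-free part of the Webster curvature; it differs from $R$ by a tensor of the form on the right of \eqref{eq:puretrace}.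
\end{proof}

\begin{example}[a contraction does not force flatness]\label{ex:contraction}
On $\mathbf C^n\ni(z_1,z_2,u)$ let $\varphi=2\operatorname{Re}(z_1\bar z_2)+|z_1|^4-|u|^2$. The Hessian in $(z_1,z_2)$ is $\left(\begin{smallmatrix}4|z_1|^2&1\\1&0\end{smallmatrix}\right)$, of determinant $-1$, so $M_\varphi$ is Levi-Lorentzian. The flow
\[
(z_1,z_2,u,\tau)\mapsto(e^{-t}z_1,\,e^{-3t}z_2,\,e^{-2t}u,\,e^{-4t}\tau)
\]
preserves $M_\varphi$, and all of its orbits converge to the origin. At $z_1=0$ the third derivatives of $\varphi$ vanish, $\varphi_{1\bar11\bar1}=4$ and $h_{1\bar1}=0$, whereas \eqref{eq:puretrace} would give $\varphi_{1\bar11\bar1}=4h_{1\bar1}L_{1\bar1}=0$. So no neighborhood of the origin is flat.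
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
\emph{Levi form.} We homogenize the equation. On $W=\{(y_1,y_2,u'):y_1\ne0\}\subset\mathbf C^n$ let
\[
\varphi=|y_1|^2e^{-|y_2/y_1|^2}-|u'|^2 .
\]
In the holomorphic coordinates $(y_1,\zeta=y_2/y_1)$, with $\psi=e^{-|\zeta|^2}$, the complex Hessian of $|y_1|^2\psi(\zeta)$ has entries $\psi$, $\bar y_1\psi_{\bar\zeta}$, $y_1\psi_\zeta$, $|y_1|^2\psi_{\zeta\bar\zeta}$, and determinant
\[
|y_1|^2\big(\psi\psi_{\zeta\bar\zeta}-|\psi_\zeta|^2\big)=|y_1|^2\psi^2(\log\psi)_{\zeta\bar\zeta}=-|y_1|^2\psi^2<0 .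
\]
So the Hessian of $\varphi$ has signature $(1,n-1)$, and the Hessian form $\langle\cdot,\cdot\rangle_\Psi$ of $\Psi=|v_1|^2-|v_2|^2+\varphi$ on $\mathbf C^2\times W$ has signature $(2,n)$. Let $\xi$ be the Euler field, with components the coordinates $z^a$. Differentiating $\Psi(cz)=|c|^2\Psi(z)$ in $\bar c$ and in $c$ at $c=1$ gives $\Psi_{\bar b}\bar z^b=\Psi=\Psi_az^a$, and then $\Psi_{a\bar b}\bar z^b=\Psi_a$. Thus $\partial\Psi=\langle\cdot,\xi\rangle_\Psi$ and $\langle\xi,\xi\rangle_\Psi=\Psi$. On $\{\Psi=0\}$ the vector $\xi$ is null and nonzero, $\ker\partial\Psi=\xi^\perp$, and $\xi^\perp/\mathbf C\xi$ has signature $(1,n-1)$. Now $M^\circ$ is the slice $y_1=1$ of $\{\Psi=0\}$, with $\zeta=y_2$ and $u=u'$. Since $dy_1(\xi)=1$ on the slice, $\partial\Psi$ does not vanish on $\ker dy_1$, and $D=\xi^\perp\cap\ker dy_1$ maps isometrically onto $\xi^\perp/\mathbf C\xi$. So $M^\circ$ is Levi-Lorentzian.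

\emph{Connectedness and action.} The equation $|v_2|^2+|u|^2=|v_1|^2+e^{-|\zeta|^2}$ exhibits $M^\circ$ as an $S^{2n-3}$-bundle over $\mathbf C^2\ni(v_1,\zeta)$. The group $\mathrm{SU}(1,1)$ preserves $|v_1|^2-|v_2|^2$. It acts faithfully because every $v$ in the open set $0<|v_2|^2-|v_1|^2<1$ occurs on $M^\circ$, with $u=0$.

\emph{Non-flatness.} Where $v_1+v_2\neq0$, put
\[
i\tau=\frac{v_1-v_2}{v_1+v_2},\qquad (y_1,y_2,u')=\frac{(1,\zeta,u)}{v_1+v_2}.
\]
This is a biholomorphism onto $W\times\mathbf C$. Divide the equation of $M^\circ$ by $|v_1+v_2|^2$ and use $|v_1|^2-|v_2|^2=\operatorname{Re}\big((v_1-v_2)\overline{(v_1+v_2)}\big)$ and the homogeneity of $\varphi$. The equation becomes $\operatorname{Re}(i\tau)+\varphi=0$, that is, $\operatorname{Im}\tau=\varphi(y,u')$. We have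
\[
\varphi=|y_1|^2-|y_2|^2-|u'|^2+\tfrac12|y_2|^4|y_1|^{-2}+O(|y_2|^6).
\]
At a point with $y_2=0$ the matrix $h$ is $\operatorname{diag}(1,-1,\dots,-1)$, the third derivatives vanish, and the only nonzero $\varphi_{a\bar bc\bar d}$ is $\varphi_{2\bar22\bar2}=2|y_1|^{-2}$. Suppose that \eqref{eq:puretrace} holds. Then $0=\varphi_{1\bar11\bar1}=4L_{1\bar1}$; next $0=\varphi_{1\bar12\bar2}=h_{1\bar1}L_{2\bar2}+h_{2\bar2}L_{1\bar1}=L_{2\bar2}$; finally $\varphi_{2\bar22\bar2}=4h_{2\bar2}L_{2\bar2}=0$, a contradiction. By Lemma~\ref{lem:rigid}, $M^\circ$ is not flat.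
\end{proof}

\begin{remark}
The element $\left(\begin{smallmatrix}\cosh t&\sinh t\\ \sinh t&\cosh t\end{smallmatrix}\right)$ of $\mathrm{SU}(1,1)$ acts in these coordinates by the dilation $(y,u',\tau)\mapsto(e^{-t}y,e^{-t}u',e^{-2t}\tau)$. Its orbits tend to the origin, which does not belong to $M^\circ$ and across which $\varphi$ does not extend smoothly: by Taylor's formula a smooth function with $\varphi(e^{-t}z)=e^{-2t}\varphi(z)$ is a quadratic polynomial. What compactness provides in the proof of Theorem~\ref{thm:main} is a supply of limit points at which the structure is smooth.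
\end{remark}

\section{The Cartan geometry and the jets of its curvature}\label{sec:cartan}

In this section $S$ may be any connected Lie group acting on the connected manifold $M$ by CR automorphisms with discrete kernel.

\subsection{Orientation}\label{sub:orient}

If $n\ge3$, exactly one orientation of each line $T_xM/D_x$ gives signature $(1,n-1)$ rather than $(n-1,1)$, so $TM/D$ is canonically oriented. If $n=2$, both orientations give $(1,1)$, and flatness of an open set does not depend on the choice, because $(z_1,z_2,z_3,z_4)\mapsto(z_3,z_4,z_1,z_2)$ is a CR automorphism of $\mathcal Q$ that reverses the orientation. If $n=2$ and $TM/D$ is not orientable, we pass to the double cover formed by the orientations of the lines $T_xM/D_x$. It is connected, every CR automorphism acts on it, the kernel of the lifted action is contained in the original kernel, and the preimage of $K$ is compact and invariant, with interior the preimage of $\operatorname{int}K$. So we assume from now on that $TM/D$ is oriented with Levi signature $(1,n-1)$. The connected group $S$ preserves the orientation.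

\subsection{The model algebra}\label{sub:model}

Let $\mathfrak h=\mathfrak{su}(2,n)$, the traceless endomorphisms of $V$ with $\langle uv,v'\rangle+\langle v,uv'\rangle=0$. Fix a null line $\ell$, let $P\subset H$ be its stabilizer and $\widetilde P$ the preimage of $P$ in $\mathrm{SU}(2,n)$. The line $\ell$ defines the $P$-invariant filtration $\mathfrak h=\mathfrak h^{-2}\supset\mathfrak h^{-1}\supset\mathfrak h^0=\mathfrak p\supset\mathfrak h^1\supset\mathfrak h^2$,
\[
\mathfrak h^{-1}=\{u\ell\subset\ell^\perp\},\quad \mathfrak p=\{u\ell\subset\ell\},\quad\mathfrak h^1=\{u\ell=0,\ u\ell^\perp\subset\ell\},\quad\mathfrak h^2=\{u\ell^\perp=0\}.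
\]
Let $\ell^-$ be any null line not orthogonal to $\ell$, let $U=(\ell\oplus\ell^-)^\perp\cong\ell^\perp/\ell$, and let $E\in\mathfrak h$ act by $1,0,-1$ on $\ell,U,\ell^-$. The eigenspaces $\mathfrak g_i$ of $\operatorname{ad}E$, $-2\le i\le2$, grade $\mathfrak h$, and $\mathfrak h^i=\bigoplus_{j\ge i}\mathfrak g_j$. We call $E$ a \emph{grading element}.

The map $u\mapsto(v\mapsto uv\bmod\ell)$ has kernel $\mathfrak p$ and embeds $\mathfrak h/\mathfrak p$ equivariantly in $\operatorname{Hom}(\ell,V/\ell)$. Its image lies in $\{\phi:\langle\phi v,v\rangle\in i\mathbf R\text{ for }v\in\ell\}$, and equals this space because both have real dimension $2n+1$. Under this embedding $\mathfrak h^{-1}/\mathfrak p=\operatorname{Hom}(\ell,\ell^\perp/\ell)$, and $u\mapsto\langle uv,v\rangle$ identifies $\mathfrak h/\mathfrak h^{-1}$ with $i\mathbf R$ once $0\neq v\in\ell$ is fixed. If $c\in\widetilde P$ acts on $\ell$ by $\eta$, then $\langle cuc^{-1}v,v\rangle=\langle uc^{-1}v,c^{-1}v\rangle$ shows that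
\begin{equation}\label{eq:eta}
\operatorname{Ad}(c)\text{ acts on }\mathfrak h/\mathfrak h^{-1}\text{ by }|\eta|^{-2}.
\end{equation}

\subsection{The Cartan connection}

A Cartan geometry of type $(\mathfrak h,P)$ on $M$ is a principal $P$-bundle $\pi:B\to M$ with a $1$-form $\omega$ on $B$ with values in $\mathfrak h$ such that each $\omega_b:T_bB\to\mathfrak h$ is an isomorphism, $\omega$ sends the fundamental field of $u\in\mathfrak p$ to $u$, and $R_p^*\omega=\operatorname{Ad}(p^{-1})\omega$. For $u\in\mathfrak h$ let $\tilde u=\omega^{-1}(u)$. The curvature is the function $\kappa(u,v)=d\omega(\tilde u,\tilde v)+[u,v]$ on $B$; equivalently $\omega([\tilde u,\tilde v])=[u,v]-\kappa(u,v)$. It vanishes if $u$ or $v$ lies in $\mathfrak p$, it satisfies $\kappa(bp)=p^{-1}\cdot\kappa(b)$, and it vanishes over an open set exactly when the geometry is there locally isomorphic to the model $H\to H/P=\mathcal Q$ with its Maurer--Cartan form. The geometry is \emph{regular} if $\kappa$ takes values in the $P$-module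
\[
\mathcal W=\{\phi\in\Lambda^2(\mathfrak h/\mathfrak p)^*\otimes\mathfrak h:\ \phi(\mathfrak h^i,\mathfrak h^j)\subset\mathfrak h^{i+j+1}\}.
\]
An oriented Levi-Lorentzian CR structure is equivalent, functorially, to a regular normal Cartan geometry of type $(\mathfrak h,P)$; see \v{C}ap--Schichl and \cite[\S4.2.4]{CS}. Normality is the normalization that makes the geometry unique, and we use it only through functoriality: $S$ acts on $B$, commuting with $P$ and preserving $\omega$. Each $b\in\pi^{-1}(x)$ identifies $T_xM$ with $\mathfrak h/\mathfrak p$, and $D_x$ with $\mathfrak h^{-1}/\mathfrak p$. If $g\in S$ and $gb=b'p$, then invariance and equivariance of $\omega$ show that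
\begin{equation}\label{eq:derivative}
g_*:T_{\pi(b)}M\to T_{\pi(b')}M,\text{ read through }b\text{ and }b',\text{ is }\operatorname{Ad}(p)\text{ on }\mathfrak h/\mathfrak p .
\end{equation}
Let $\exp(b,u)$ be the time-one flow of $\tilde u$ from $b$, where defined. Then
\begin{equation}\label{eq:exp}
\exp(bp,u)=\exp(b,\operatorname{Ad}(p)u)\,p,\qquad g\exp(b,u)=\exp(gb,u)\qquad(p\in P,\ g\in S),
\end{equation}
one side being defined if and only if the other is.

Define $D^j\kappa(u_1,\dots,u_j)=\tilde u_1\cdots\tilde u_j\,\kappa$, a function on $B$ with values in $\mathcal T^j=\bigotimes^j\mathfrak h^*\otimes\mathcal W$. By \eqref{eq:exp} and induction on $j$, these functions are $S$-invariant and satisfy $D^j\kappa(bp)=p^{-1}\cdot D^j\kappa(b)$. We call $b$ \emph{jet-flat} if $D^j\kappa(b)=0$ for all $j\ge0$; this property is preserved by $S$ and by $P$.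

\subsection{Infinitesimal automorphisms as elements of $\mathfrak h$}

For $\xi\in\mathfrak s$ let $\xi_M$ and $\hat\xi$ be the fundamental vector fields on $M$ and $B$, and put $\iota_b(\xi)=\omega_b(\hat\xi)\in\mathfrak h$. Then
\begin{equation}\label{eq:iota}
\iota_{bp}=\operatorname{Ad}(p^{-1})\iota_b,\qquad\iota_{gb}(\operatorname{Ad}(g)\xi)=\iota_b(\xi),\qquad \iota_b(\xi)\in\mathfrak p\iff\xi_M(\pi(b))=0 .
\end{equation}
The linear map $\iota_b:\mathfrak s\to\mathfrak h$ is a homomorphism up to a curvature term.

\begin{lemma}\label{lem:iota}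
For $u\in\mathfrak h$ and $\xi,\eta\in\mathfrak s$,
\begin{gather}
\tilde u\cdot\iota(\xi)=[\iota(\xi),u]+\kappa(u,\iota(\xi)),\label{eq:ode}\\
\iota([\xi,\eta])=[\iota(\xi),\iota(\eta)]-\kappa(\iota(\xi),\iota(\eta)),\label{eq:bracket}
\end{gather}
and the curvature term in \eqref{eq:bracket} vanishes if $\iota(\xi)$ or $\iota(\eta)$ lies in $\mathfrak p$. If $\iota_b(\xi)\in\mathfrak p$, then
\begin{equation}\label{eq:isotropy}
e^{t\xi}b=b\,e^{t\iota_b(\xi)},\qquad \iota_b(\xi)\cdot D^j\kappa(b)=0\quad\text{for all }j .
\end{equation}
Each $\iota_b$ is injective, and $\xi_M$ vanishes on a non-empty open set only if $\xi=0$.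
\end{lemma}

\begin{proof}
Since $L_{\hat\xi}\omega=0$, we have $[\hat\xi,\tilde u]=0$, so $d\omega(\tilde u,\hat\xi)=\tilde u\cdot\iota(\xi)$; the left side is $\kappa(u,\iota(\xi))-[u,\iota(\xi)]$. Also $\hat\xi\cdot\omega(\hat\eta)=\omega([\hat\xi,\hat\eta])$, so $d\omega(\hat\xi,\hat\eta)=\omega([\hat\xi,\hat\eta])=-\iota([\xi,\eta])$, because $[\hat\xi,\hat\eta]=-\widehat{[\xi,\eta]}$ for a left action. This is \eqref{eq:bracket}. If $u=\iota_b(\xi)\in\mathfrak p$, the curve $be^{tu}$ has velocity $\tilde u$, and $\iota_{be^{tu}}(\xi)=\operatorname{Ad}(e^{-tu})u=u$, so it is the orbit of $e^{t\xi}$. Then $D^j\kappa(b)=D^j\kappa(be^{tu})=e^{-tu}\cdot D^j\kappa(b)$, and we differentiate in $t$.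

By \eqref{eq:ode}, $\iota(\xi)$ solves a linear ordinary differential equation along each flow line of $\tilde u$. Its zero set is therefore open, as well as closed and $P$-invariant. If it is non-empty, then $\hat\xi=0$ because $M$ is connected, and $\xi=0$ because the kernel is discrete. Finally, let $\xi_M=0$ on an open set. Over it $\iota(\xi)$ takes values in $\mathfrak p$ and $\tilde u\cdot\iota(\xi)=[\iota(\xi),u]$. Differentiating repeatedly, all iterated brackets of $\iota_b(\xi)$ with elements of $\mathfrak h$ lie in $\mathfrak p$. Together with $\iota_b(\xi)$ they span an ideal of the simple algebra $\mathfrak h$ contained in $\mathfrak p$. So $\iota_b(\xi)=0$.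
\end{proof}

A consequence of \eqref{eq:ode} will be used twice:
\begin{equation}\label{eq:constant}
\text{if }\iota_b(\xi)\in\mathfrak p\text{ and }[\iota_b(\xi),u]=0,\text{ then }\iota(\xi)\text{ is constant along }s\mapsto\exp(b,su),
\end{equation}
since the constant $\iota_b(\xi)$ solves the differential equation.

\subsection{From jets to neighborhoods}

The first lemma says that the lowest nonzero jet is a tensor on $T_xM$. The second turns vanishing to infinite order into vanishing, for smooth structures, by means of dynamics. Let $\mathcal T^j_0=\bigotimes^j(\mathfrak h/\mathfrak p)^*\otimes\mathcal W$, a $P$-submodule of $\mathcal T^j$.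

\begin{lemma}\label{lem:J1}
If $D^i\kappa(b)=0$ for all $i<j$, then $D^j\kappa(b)\in\mathcal T^j_0$.
\end{lemma}

\begin{proof}
The bracket $[\tilde u,\tilde v]=\omega^{-1}([u,v]-\kappa(u,v))$ is a combination of fields $\tilde u'$ with smooth coefficients. By the Leibniz rule, exchanging two adjacent slots changes $D^j\kappa(b)$ by a combination of values of $D^i\kappa(b)$ with $i<j$, which vanish. A slot containing $u\in\mathfrak p$ can thus be moved to the innermost position, where $\tilde u\kappa=-u\cdot\kappa$. The result is $-u\cdot\big(D^{j-1}\kappa(b)(\dots)\big)=0$.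
\end{proof}

\begin{lemma}[contraction]\label{lem:contraction}
Let $b\in B$ be jet-flat and let $u\in\mathfrak h$ be such that $\exp(b,u)$ is defined. Suppose there are a compact set $\mathcal K\subset B$, constants $c_1,c_2>0$, numbers $k_i\to+\infty$, and elements $g_i\in S$, $b_i\in\mathcal K$, $p_i\in P$ such that $g_ib=b_ip_i$, $|\operatorname{Ad}(p_i)u|\le e^{-c_1k_i}$, and $p_i^{-1}$ acts on $\mathcal W$ with norm at most $e^{c_2k_i}$. Then $\kappa(\exp(b,u))=0$.
\end{lemma}

\begin{proof}
There is $\delta>0$ such that $\exp(b',v)$ is defined for $b'\in\mathcal K$, $|v|\le\delta$, and these points form a compact set $\mathcal K'$. The $N$-th derivative of $s\mapsto\kappa(\exp(b',sv))$ is $D^N\kappa(v,\dots,v)$ evaluated at $\exp(b',sv)\in\mathcal K'$. So Taylor's formula gives $|\kappa(\exp(b',v))|\le C_N|v|^N$ for jet-flat $b'\in\mathcal K$ and $|v|\le\delta$, with $C_N$ independent of $b'$ and $v$. The points $b_i=g_ibp_i^{-1}$ are jet-flat. By invariance of $\kappa$ and \eqref{eq:exp},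
\[
\kappa(\exp(b,u))=\kappa(\exp(b_ip_i,u))=p_i^{-1}\cdot\kappa\big(\exp(b_i,\operatorname{Ad}(p_i)u)\big),
\]
whose norm is at most $C_Ne^{(c_2-Nc_1)k_i}$ for large $i$. Take $N>c_2/c_1$ and let $i\to\infty$.
\end{proof}

\section{Diagonalizable elements of $\mathfrak p$ and the key algebraic lemma}\label{sec:algebra}

From now on $\mathfrak s=\mathfrak{sl}(2,\mathbf R)$ with the basis \eqref{eq:basis}. An $\mathfrak{sl}_2$-\emph{triple} is a triple $(\mathsf e,\mathsf h,\mathsf f)$ of nonzero elements with $[\mathsf h,\mathsf e]=2\mathsf e$, $[\mathsf h,\mathsf f]=-2\mathsf f$, $[\mathsf e,\mathsf f]=\mathsf h$; an example is $(Y,A,X)$. We use the following facts about a finite-dimensional real or complex module over a triple. It is completely reducible; $\mathsf h$ is diagonalizable with integer eigenvalues, the \emph{weights}, which are symmetric about $0$; $\mathsf e$ is injective on vectors of negative weight and $\mathsf f$ on vectors of positive weight; a nonzero vector $v$ of weight $j$ with $\mathsf ev=0$ has $j\geq0$ and generates an irreducible module with $\mathsf f^jv\neq0=\mathsf f^{j+1}v$,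 and it is invariant if $j=0$.

\subsection{Two numbers $(w,r)$}

Call $Z\in\mathfrak p$ \emph{admissible} if it is diagonalizable on $V$ with real eigenvalues and its eigenvalue $w$ on $\ell$ is positive. By \eqref{eq:eta}, $w>0$ means that $e^{tZ}$ contracts $\mathfrak h/\mathfrak h^{-1}$, the direction transverse to $D$. Let $V_\chi$ be the eigenspaces of $Z$ on $V$, and $\mathfrak h_\lambda$ those of $\operatorname{ad}Z$.

\begin{lemma}\label{lem:weights}
Let $Z$ be admissible.
\begin{enumerate}
\item[(1)] $\langle V_\chi,V_{\chi'}\rangle=0$ unless $\chi+\chi'=0$, and $V_\chi$, $V_{-\chi}$ are paired non-degenerately.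
\item[(2)] The eigenvalues of $Z$ on $V$ are $w,\,r,\,0\ (n-2\text{ times}),\,-r,\,-w$ for some $r\ge0$. If $r>0$, then $V_0$ is negative definite, of dimension $n-2$.
\item[(3)] The eigenvalues of $Z$ on $\mathfrak h/\mathfrak p$, with real multiplicities, are
\begin{equation}\label{eq:list}
r-w\ (\times2),\qquad -w\ (\times\,2(n-2)),\qquad -r-w\ (\times2),\qquad -2w\ (\times1).
\end{equation}
In particular $\mathfrak h_\lambda\subset\mathfrak p$ if $\lambda$ is not in this list, for instance if $\lambda>r-w$.
\item[(4)] There is a grading element $E$ with $Z=wE+Z_0$, where $Z_0\in\mathfrak{su}(U)$ vanishes on $\ell\oplus\ell^-$ and has eigenvalues $r,0,\dots,0,-r$ on $U$.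
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Skewness gives $(\chi+\chi')\langle v,v'\rangle=0$, and the form is non-degenerate. (2) The eigenspaces with $\chi>0$ span an isotropic subspace containing $\ell$. It has dimension at most $2$, because it meets a negative definite subspace of dimension $n$ trivially. If the dimension is $2$, the sum of the eigenspaces with $\chi\ne0$ is non-degenerate of dimension $4$ with an isotropic plane, so it has signature $(2,2)$, and its orthogonal complement $V_0$ has signature $(0,n-2)$. (4) By (1) there is a line $\ell^-\subset V_{-w}$ not orthogonal to $\ell$; it is null since $w\neq0$, and $U=(\ell\oplus\ell^-)^\perp$ is $Z$-invariant and carries the remaining eigenvalues. (3) On $\mathfrak h^{-1}/\mathfrak p=\operatorname{Hom}(\ell,\ell^\perp/\ell)$ the eigenvalues are those of $Z$ on $U$, minus $w$; on $\mathfrak h/\mathfrak h^{-1}$ the eigenvalue is $-2w$ by \eqref{eq:eta}.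
\end{proof}

Part (2) is where the Lorentzian signature enters: there is a single extra parameter $r$, and when it is nonzero the remaining space $V_0$ is definite. Only the first entry of \eqref{eq:list} can be nonnegative.

For admissible $Z$, choose a complement $C_\lambda$ of $\mathfrak p\cap\mathfrak h_\lambda$ in $\mathfrak h_\lambda$ for each $\lambda$, and let $C_+,C_0,C_-$ be the sums of the $C_\lambda$ over $\lambda>0$, $\lambda=0$, $\lambda<0$. Then $C_+\oplus C_0\oplus C_-$ maps isomorphically onto $\mathfrak h/\mathfrak p$.

\begin{lemma}\label{lem:stable}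
Suppose that $Z=\iota_b(A)$ is admissible and $b$ is jet-flat. Then $\kappa(\exp(b,u))=0$ for every $u\in C_-$ such that $\exp(b,u)$ is defined.
\end{lemma}

\begin{proof}
By \eqref{eq:isotropy}, $a^kb=be^{kZ}$. Apply Lemma~\ref{lem:contraction} with $\mathcal K=\{b\}$, $g_k=a^k$ and $p_k=e^{kZ}$, which contracts $C_-$ exponentially and acts on $\mathcal W$ with at most exponential growth.
\end{proof}

\subsection{The simplest case: a pure dilation}

Let $E$ be a grading element. On a component $\mathfrak g_i\times\mathfrak g_j\to\mathfrak g_k$ of an element of $\mathcal W$, it acts by $k-i-j\ge1$; this is regularity. On $(\mathfrak h/\mathfrak p)^*$ it acts by $1$ and $2$. Hence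
\begin{equation}\label{eq:positive}
E\text{ acts on }\mathcal T^j_0\text{ diagonalizably, with integer eigenvalues }d\ge1 .
\end{equation}

\begin{proposition}\label{prop:warmup}
If $Z=\iota_b(A)$ is admissible with $r=0$, then $\kappa=0$ over a neighborhood of $\pi(b)$.
\end{proposition}

\begin{proof}
Here $Z=wE$. By \eqref{eq:isotropy}, $E\cdot D^j\kappa(b)=0$ for all $j$. If $D^i\kappa(b)=0$ for $i<j$, then $D^j\kappa(b)\in\mathcal T^j_0$ by Lemma~\ref{lem:J1}, where $E$ is invertible; so $D^j\kappa(b)=0$, and $b$ is jet-flat by induction. All numbers in \eqref{eq:list} are negative, so $C_-\cong\mathfrak h/\mathfrak p$ and $u\mapsto\pi(\exp(b,u))$ maps a neighborhood of $0$ in $C_-$ onto a neighborhood of $\pi(b)$. Lemma~\ref{lem:stable} concludes.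
\end{proof}

The whole proof follows these three steps: invariance gives linear equations on the jets, positivity of the homogeneity solves them, and contraction spreads the vanishing. For a definite Levi form the model form has signature $(1,n+1)$, isotropic subspaces are lines, and every admissible element is a multiple of a grading element. In Lorentzian signature the second step breaks down. Write $\Theta=\sum_{d\ge1}\Theta_d$ according to \eqref{eq:positive}. The equation $Z\Theta=0$ says only that $Z_0\Theta_d=-wd\,\Theta_d$, and $Z_0$ may have such eigenvalues when $r>0$. In Example~\ref{ex:contraction} the rates $-1,-2,-3,-4$ of the flow are the list \eqref{eq:list} for $(w,r)=(2,1)$.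

\subsection{Adding a nilpotent element}

The eigenvalues $-wd$ are negative, and highest weight vectors have nonnegative weight. So a second equation $\mathsf e\Theta=0$ restores the argument as soon as the degree-zero part of $\mathsf e$ forms an $\mathfrak{sl}_2$-triple with $Z_0$. If $\mathsf e\in\mathfrak p\cap\mathfrak h_2$, then $\mathsf e\ell\subset\ell\cap V_{w+2}=0$, and $\mathsf e$ preserves $\ell^\perp$; let $\bar{\mathsf e}$ be the induced endomorphism of $\ell^\perp/\ell$.

\begin{lemma}\label{lem:key}
Let $Z$ be admissible with $r\in\{1,2\}$, and let $\mathsf e\in\mathfrak p\cap\mathfrak h_2$ with $\bar{\mathsf e}\ne0$. If $\Theta\in\mathcal T^j_0$ satisfies $Z\Theta=0$ and $\mathsf e\Theta=0$, then $\Theta=0$.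
\end{lemma}

\begin{proof}
Write $Z=wE+Z_0$ as in Lemma~\ref{lem:weights}(4), and $U=\mathbf Cv_+\oplus V_0\oplus\mathbf Cv_-$ with $Z_0v_\pm=\pm rv_\pm$. The vectors $v_\pm$ are null and orthogonal to $V_0$, and we normalize $\langle v_+,v_-\rangle=1$. Write $\mathsf e=\mathsf e_0+\mathsf e_1+\mathsf e_2$ with $\mathsf e_i\in\mathfrak g_i$. Since $\mathsf e,\mathsf e_1,\mathsf e_2$ kill $\ell$, so does $\mathsf e_0$; it preserves $\ell^-$, so by skewness it kills $\ell^-$ too. On $U\cong\ell^\perp/\ell$ it is $\bar{\mathsf e}$, because $\mathsf e_1U\subset\ell$ and $\mathsf e_2U=0$. As $Z$ commutes with $E$, we get $[Z,\mathsf e_0]=2\mathsf e_0$, hence $[Z_0,\mathsf e_0]=2\mathsf e_0$. Thus $0\ne\mathsf e_0\in\mathfrak{su}(U)$ raises $Z_0$-eigenvalues by $2$. We find $\mathsf f_0\in\mathfrak{su}(U)$ such that $(\mathsf e_0,Z_0,\mathsf f_0)$ is a triple.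

\emph{Case $r=1$.} Here $\mathsf e_0v_-=cv_+$ and $\mathsf e_0=0$ on $V_0\oplus\mathbf Cv_+$. Skewness gives $c+\bar c=0$, and $c\neq0$. Let $\mathsf f_0v_+=c^{-1}v_-$ and $\mathsf f_0=0$ on $V_0\oplus\mathbf Cv_-$. It is skew since $c^{-1}$ is imaginary, and $[\mathsf e_0,\mathsf f_0]$ sends $v_\pm$ to $\pm v_\pm$ and $V_0$ to $0$.

\emph{Case $r=2$.} Here $\mathsf e_0v_-=v_0\in V_0$ and $\mathsf e_0v_+=0$, and skewness gives $\mathsf e_0v=-\langle v,v_0\rangle v_+$ for $v\in V_0$. So $v_0\neq0$, and $c=-\langle v_0,v_0\rangle>0$ because $V_0$ is negative definite. Let $\mathsf f_0v_+=\frac2cv_0$, $\mathsf f_0v_0=2v_-$, and $\mathsf f_0=0$ on $v_-$ and on $V_0\cap v_0^\perp$. The only pair of basis vectors on which skewness is not a sum of zeros is $\langle\mathsf f_0v_+,v_0\rangle+\langle v_+,\mathsf f_0v_0\rangle=-2+2=0$. Since $\mathsf e_0v_0=cv_+$, the bracket $[\mathsf e_0,\mathsf f_0]$ sends $v_+\mapsto2v_+$, $v_0\mapsto2v_0-2v_0=0$, $v_-\mapsto-2v_-$, and $V_0\cap v_0^\perp$ to $0$.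

In both cases $\mathsf f_0$ lowers $Z_0$-eigenvalues by $2$ and $[\mathsf e_0,\mathsf f_0]=Z_0$. The triple lies in $\mathfrak g_0\subset\mathfrak p$, so it acts on $\mathcal T_0^j$. Suppose $\Theta\ne0$ and let $d\ge1$ be minimal with $\Theta_d\neq0$. As $\mathsf e_i$ raises the degree by $i$, the degree-$d$ part of $\mathsf e\Theta=0$ is $\mathsf e_0\Theta_d=0$, and $Z\Theta=0$ gives $Z_0\Theta_d=-wd\,\Theta_d$. A nonzero vector killed by $\mathsf e_0$ cannot have negative weight.
\end{proof}

Definiteness of $V_0$ is needed for $r=2$: if $v_0$ were null, then $\mathsf e_0^2v_-=0$, which is impossible for a vector of weight $-2$ in a module over a triple. Induction on $j$ with Lemma~\ref{lem:J1} gives the form in which the lemma is applied.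

\begin{corollary}\label{cor:key}
Let $Z,\mathsf e$ be as in Lemma~\ref{lem:key} and $b\in B$. If $Z\cdot D^j\kappa(b)=0$ and $\mathsf e\cdot D^j\kappa(b)=0$ for all $j$, then $b$ is jet-flat.
\end{corollary}

\section{A measure along which the contact form is contracted}\label{sec:measure}

We begin the proof of Theorem~\ref{thm:main}. Let $O=\{x\in\operatorname{int}K:\kappa\neq0\text{ over }x\}$, an open $S$-invariant set, and suppose that $O\ne\emptyset$. Let $F=\overline O\subset K$. It is compact and $S$-invariant, and
\begin{equation}\label{eq:F}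
\text{no point of }F\text{ has a neighborhood over which }\kappa=0 .
\end{equation}
We need points of $F$ at which $a^t$ behaves like an admissible element, so first of all with $w>0$. The tool is the moment map of the contact action.

Fix a global $1$-form $\alpha$ with kernel $D$. As $S$ is connected, $\alpha_{gx}(g_*v)=e^{\rho(g,x)}\alpha_x(v)$ for a smooth function $\rho$ with $\rho(gg',x)=\rho(g,g'x)+\rho(g',x)$. Let $\theta(x)=\frac d{dt}\big|_{t=0}\rho(a^t,x)$, so that $\rho(a^t,x)=\int_0^t\theta(a^\tau x)\,d\tau$. Put $\mu(x)(\xi)=\alpha_x(\xi_M)$. Since $g_*\xi_M(x)=(\operatorname{Ad}(g)\xi)_M(gx)$,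
\begin{equation}\label{eq:moment}
\mu(gx)(\operatorname{Ad}(g)\xi)=e^{\rho(g,x)}\mu(x)(\xi).
\end{equation}
The map $\mu$ does not vanish on any non-empty open set. Otherwise, on that set $d\alpha(\xi_M,\cdot)=L_{\xi_M}\alpha$ is a multiple of $\alpha$ and $\xi_M\in D$; non-degeneracy of $d\alpha|_D$ gives $\xi_M=0$ there for all $\xi$, against Lemma~\ref{lem:iota}. Fix $y\in O$ with $\mu(y)\neq0$.

Two identities drive this section. Since $\operatorname{Ad}(a^t)X=e^{-2t}X$, \eqref{eq:moment} gives $e^{-2t}\mu(a^tz)(X)=e^{\rho(a^t,z)}\mu(z)(X)$. The function $\mu(\cdot)(X)$ is bounded on the compact set $F$, so there is $C$ such that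
\begin{equation}\label{eq:rho}
\rho(a^t,z)\le-2t+C-\log|\mu(z)(X)|\qquad(t\ge0,\ z\in F,\ \mu(z)(X)\ne0).
\end{equation}
Next, $\operatorname{Ad}(n_{-s})X=X-s[Y,X]+\frac{s^2}2[Y,[Y,X]]=X-sA-s^2Y$, so
\begin{equation}\label{eq:poly}
\mu(n_sy)(X)=e^{\rho(n_s,y)}\gamma(s),\qquad\gamma(s)=\mu(y)(X)-s\,\mu(y)(A)-s^2\mu(y)(Y),
\end{equation}
and $\gamma$ is a nonzero polynomial.

\begin{remark}\label{rem:noinvariant}
The group $S$ cannot preserve $\alpha$ along $F$. If $\rho=0$ there, then $\mu(a^tz)(X)=e^{2t}\mu(z)(X)$ is bounded, so $\mu(\cdot)(X)=0$ on $F$, and \eqref{eq:poly} gives $\gamma=0$. Inequality \eqref{eq:rho} is the quantitative form of this observation.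
\end{remark}

Let $\bar\theta(x)=\lim_{t\to+\infty}\frac1t\rho(a^t,x)$, defined on the Borel set of $x\in F$ where the limit exists; the set and the function are $a^t$-invariant. By Birkhoff's theorem, for every $a^t$-invariant probability $m$ on $F$, the function $\bar\theta$ is defined almost everywhere and $\int\bar\theta\,dm=\int\theta\,dm$. Call a Borel probability $m$ on $F$ \emph{contracting} if it is $a^t$-invariant and $\bar\theta\le-2$ almost everywhere. Let $F_-=\{\bar\theta\le-2\}$.

\begin{lemma}\label{lem:average}
Let $\nu$ be a probability on $F$ with $\int\rho(a^T,z)\,d\nu(z)\le-2T+C'$ for all $T\ge0$. Let $m$ be a weak limit, along some $T_i\to\infty$, of $m_T=\frac1T\int_0^T(a^t)_*\nu\,dt$. Then $m$ is $a^t$-invariant, $m(F_-)>0$, and $m|_{F_-}/m(F_-)$ is contracting.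
\end{lemma}

\begin{proof}
In total variation $\|(a^\tau)_*m_T-m_T\|\le2|\tau|/T$, so $m$ is invariant. Moreover $\int\theta\,dm_T=\frac1T\int\rho(a^T,z)\,d\nu\le-2+C'/T$, so $\int\bar\theta\,dm=\int\theta\,dm\le-2$ and $m(F_-)>0$. The set $F_-$ is $a^t$-invariant.
\end{proof}

Weak limits exist because $F$ is compact. To obtain invariance under $n_s$ as well, we average a piece of $n_s$-orbit: $a^t$ expands it, so that it becomes almost invariant under $n_s$.

\begin{proposition}\label{prop:measure}
There is a contracting measure on $F$ that is invariant under all $n_s$.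
\end{proposition}

\begin{proof}
Let $\nu$ be the image of Lebesgue measure on $[0,1]$ under $s\mapsto n_sy$. Since $\log|\gamma|$ is integrable on $[0,1]$, \eqref{eq:rho} and \eqref{eq:poly} give the hypothesis of Lemma~\ref{lem:average}. Let $m$ be a weak limit. From $\operatorname{Ad}(a^{-t})Y=e^{-2t}Y$ we get $n_sa^t=a^tn_{se^{-2t}}$, and $\|(n_\varepsilon)_*\nu-\nu\|\le2|\varepsilon|$. Hence $\|(n_s)_*m_T-m_T\|\le\frac1T\int_0^\infty2|s|e^{-2t}\,dt\to0$, and $m$ is $n_s$-invariant.

It remains to see that $F_-$ is $n_s$-invariant up to null sets; this is Mautner's argument. The elements $a^t$ and $n_s$ act on $L^2(m)$ by unitary operators, and $s\mapsto n_sf$ is continuous for each $f$. Let $f$ be the indicator function of $F_-$, which is fixed by $a^t$. Then $\|n_sf-f\|=\|a^{-t}n_sa^tf-f\|=\|n_{se^{-2t}}f-f\|\to0$ as $t\to\infty$, so $n_sf=f$. Therefore $m|_{F_-}/m(F_-)$ is $n_s$-invariant.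
\end{proof}

\section{The Lyapunov element}\label{sec:lyapunov}

Let $m$ be any contracting measure. At a fixed point of $a^t$ the dynamics is governed by $\iota_b(A)\in\mathfrak p$. At a recurrent point we replace it by an element $Z_x\in\mathfrak p$ that records the exponential rates of $a=a^1$ along the orbit.

Cover $F$ by finitely many compact sets contained in domains of smooth local sections of $B$, and patch these to a Borel section $\sigma:F\to B$ with relatively compact image. Define $c(k,x)\in P$ by
\[
a^k\sigma(x)=\sigma(a^kx)\,c(k,x)\qquad(k\in\mathbf Z).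
\]
Then $c(k+l,x)=c(k,a^lx)c(l,x)$, and $c(\pm1,\cdot)$ is bounded, because the element of $P$ relating two points of a fiber depends continuously on them. Lift $c(1,\cdot)$ to a bounded Borel map into the finite cover $\widetilde P$ and extend it to a cocycle, still denoted $c$. By invariance, equivariance and \eqref{eq:iota},
\begin{equation}\label{eq:cocycle}
D^j\kappa(\sigma(a^kx))=c(k,x)\cdot D^j\kappa(\sigma(x)),\qquad\operatorname{Ad}(c(k,x))\,\iota_{\sigma(x)}(\xi)=\iota_{\sigma(a^kx)}(\operatorname{Ad}(a^k)\xi).
\end{equation}

We recall Oseledets' theorem, which requires no ergodicity. For a measurable cocycle $c$ with values in $\mathrm{GL}(V)$ over the invertible measure-preserving map $a$, with $c(\pm1,\cdot)$ bounded, there is an $a$-invariant set of full measure on which $V=\bigoplus_\chi V_\chi(x)$, the sum running over a finite set of real numbers; the splitting is measurable, $c(k,x)V_\chi(x)=V_\chi(a^kx)$, $|c(k,x)v|=e^{k\chi+o(|k|)}|v|$ as $k\to\pm\infty$ uniformly in $v\in V_\chi(x)$, and the projections of the splitting at $a^kx$ have norm $e^{o(|k|)}$. Let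 $Z_x$ act by $\chi$ on $V_\chi(x)$.

\begin{proposition}\label{prop:lyap}
There is an $a$-invariant set of full measure of points $x$, called \emph{generic}, with the following properties.
\begin{enumerate}
\item[(1)] $Z_x$ is admissible, with $w=w(x)=-\bar\theta(x)/2\ge1$.
\item[(2)] $c(k,x)=c_0(k,x)e^{kZ_x}$ with $c_0(k,x)\in\widetilde P$, and $c_0(k,x)^{\pm1}$ has norm $e^{o(|k|)}$ as $k\to\pm\infty$, on $V$, on $\mathfrak h$ and on each $\mathcal T^j$.
\item[(3)] Let $\Theta$ lie in $\mathfrak h$ or $\mathcal T^j$ and let $\lambda\in\mathbf R$. If $e^{-\lambda k}c(k,x)\Theta$ stays bounded along some sequence $k\to+\infty$ and some sequence $k\to-\infty$, then $Z_x\Theta=\lambda\Theta$.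
\item[(4)] With $\mathfrak h_\lambda$ the eigenspaces of $\operatorname{ad}Z_x$: $\iota_{\sigma(x)}(X)\in\mathfrak h_{-2}$, $\iota_{\sigma(x)}(A)\in\mathfrak h_0$, $\iota_{\sigma(x)}(Y)\in\mathfrak h_2$.
\item[(5)] If $Y_M(x)\ne0$, then $r-w=2$. If $A_M(x)\neq0$, then $r=w$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) For $v\in V_\chi$, $v'\in V_{\chi'}$ we have $|\langle v,v'\rangle|=|\langle c(k,x)v,c(k,x)v'\rangle|\le e^{k(\chi+\chi')+o(|k|)}$. Letting $k\to+\infty$ or $k\to-\infty$ shows that $\langle v,v'\rangle=0$ unless $\chi+\chi'=0$. So $Z_x$ is skew, and traceless since $V_\chi$ and $V_{-\chi}$ are dual. Let $c(k,x)$ act on $\ell$ by $\eta(k,x)$. Then $\log|\eta|$ is an additive cocycle with bounded generator, and by Birkhoff's theorem $\frac1k\log|\eta(k,x)|$ has the same limit $w(x)$ as $k\to+\infty$ and $k\to-\infty$, almost everywhere. For any $v\ne0$, the limit of $\frac1k\log|c(k,x)v|$ is the largest $\chi$ occurring in $v$ as $k\to+\infty$, and the smallest as $k\to-\infty$. Hence $\ell\subset V_w(x)$ and $Z_x\in\mathfrak p$. By \eqref{eq:derivative} and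 \eqref{eq:eta}, $a^k$ acts on $TM/D$, read through $\sigma$, by $|\eta(k,x)|^{-2}$. Since $\sigma(F)$ is relatively compact, this differs from $e^{\rho(a^k,x)}$ by a factor bounded above and below. So $\bar\theta(x)=-2w(x)$.

(2) The map $c_0(k,x)=c(k,x)e^{-kZ_x}$ sends $V_\chi(x)$ to $V_\chi(a^kx)$ and changes norms by factors $e^{o(|k|)}$. To bound $c_0$, decompose with the fixed projections at $x$; to bound $c_0^{-1}$, decompose with the projections at $a^kx$, of norm $e^{o(|k|)}$. The norm of $g\in\widetilde P$ on $\mathfrak h$ or $\mathcal T^j$ is bounded by a power of $\|g\|\,\|g^{-1}\|$.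

(3) By (2), $|e^{k(Z_x-\lambda)}\Theta|\le e^{o(|k|)}$ along both sequences. Decompose $\Theta$ into eigenvectors of $Z_x$: the components with eigenvalue larger than $\lambda$ vanish by the first sequence, those with smaller eigenvalue by the second.

(4) By \eqref{eq:cocycle}, $e^{2k}\operatorname{Ad}(c(k,x))\iota_{\sigma(x)}(X)=\iota_{\sigma(a^kx)}(X)$, which is bounded; apply (3) with $\lambda=-2$. The same computation applies to $A$ with $\lambda=0$ and to $Y$ with $\lambda=2$.

(5) If $Y_M(x)\neq0$, then $\mathfrak h_2\not\subset\mathfrak p$, so $2$ is in the list \eqref{eq:list}, whose only possibly nonnegative entry is $r-w$. If $A_M(x)\ne0$, then $0$ is in the list.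
\end{proof}

To apply Lemma~\ref{lem:key} with $\mathsf e=\iota(Y)$ we need $\iota(Y)\in\mathfrak p$. This is what the extra invariance in Proposition~\ref{prop:measure} is for.

\begin{lemma}\label{lem:Yzero}
If the contracting measure $m$ is $n_1$-invariant, then $Y_M=0$ almost everywhere.
\end{lemma}

\begin{proof}
The set $\{Y_M\neq0\}$ is $n_1$-invariant, and by Proposition~\ref{prop:lyap}(5) $A_M=0$ almost everywhere on it. By invariance of $m$, for almost every $x$ in this set $A_M$ vanishes at both $x$ and $n_1x$. The second condition means that $(\operatorname{Ad}(n_{-1})A)_M(x)=0$, and $\operatorname{Ad}(n_{-1})A=A-[Y,A]=A+2Y$. So $Y_M(x)=0$ for almost every $x$ in $\{Y_M\ne0\}$, and this set is null.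
\end{proof}

\section{Almost every point is a saddle of type $(\star)$}\label{sec:key}

\begin{definition}
A point $x\in M$ is \emph{of type $(\star)$} if $A_M(x)=Y_M(x)=0$ and, for $b\in\pi^{-1}(x)$, the element $\iota_b(A)$ is admissible with $(w,r)=(1,2)$. By \eqref{eq:iota} this does not depend on $b$.
\end{definition}

At such a point the list \eqref{eq:list} is $1,-1,-3,-2$: the flow $a^t$ has a saddle, and contraction alone cannot reach a full neighborhood.

\begin{example}
Such points exist in the model for $n\ge3$. Let $\mathfrak{sl}(2,\mathbf R)$ act on $V=\mathbf C^2\oplus\mathfrak{sl}(2,\mathbf C)\oplus\mathbf C^{n-3}$ by the standard, adjoint and trivial representations. Equip $\mathbf C^2$ with the invariant form $i(u_1\bar v_2-u_2\bar v_1)$, of signature $(1,1)$, the second summand with the Hermitian extension of minus the Killing form of $\mathfrak{sl}(2,\mathbf R)$, of signature $(1,2)$, and the third with a negative definite form. The highest weight line $\ell\subset\mathbf C^2$ is null, is killed by $Y$ and has weight $1$, and the other positive weight is $2$.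 In the model, $\iota_b$ is the inclusion when $b$ is the identity of $H$.
\end{example}

\begin{proposition}\label{prop:key}
Let $m$ be a contracting measure with $Y_M=0$ almost everywhere. Then $m$-almost every point is of type $(\star)$.
\end{proposition}

We treat separately the points where $A_M$ vanishes (Proposition~\ref{prop:fixed}) and those where it does not (Proposition~\ref{prop:moving}).

\subsection{Points fixed by $a^t$ and $n_s$}

Let $A_M(x)=Y_M(x)=0$ and $b\in\pi^{-1}(x)$, and put $Z=\iota_b(A)$, $\mathsf e=\iota_b(Y)$, $\mathsf f=\iota_b(X)$. In each of the three brackets one entry lies in $\mathfrak p$, so by Lemma~\ref{lem:iota} $(\mathsf e,Z,\mathsf f)$ is a triple in $\mathfrak h$, and $Z$ has integer eigenvalues on $V$. Let $w$ be its eigenvalue on $\ell$. By \eqref{eq:isotropy}, \eqref{eq:derivative} and \eqref{eq:eta}, $\rho(a^t,x)=-2wt$, so $\bar\theta(x)=-2w$.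

\begin{proposition}\label{prop:fixed}
Assume $w\ge1$. Then $b$ is jet-flat, and either $x$ is of type $(\star)$ or $\kappa=0$ over a neighborhood of $x$.
\end{proposition}

\begin{proof}
The element $Z$ is admissible, $\mathsf e\in\mathfrak p\cap\mathfrak h_2$ and $\mathsf e\ell=0$.

\emph{Step 1: the possible pairs $(w,r)$.} Let $r>w$. Then $r\ge2$ is the largest weight of $V$, so $r-2\ge0$ is a weight, and $r-2\in\{w,0\}$. If $r-2=w$, then $\ell=V_w=\mathsf fV_r$ and $\mathsf e\ell=\mathsf e\mathsf fV_r=V_r\neq0$, a contradiction. So $r=2$ and $w=1$. Let $r=w$. Then $w-2$ is a weight, so $w-2\in\{0,-w\}$ and $w\in\{1,2\}$. There are thus three cases: (a) $r<w$; (b) $r=w\in\{1,2\}$; (c) type $(\star)$.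

\emph{Step 2: $b$ is jet-flat.} Let $\Theta=D^j\kappa(b)$. By \eqref{eq:isotropy}, $Z\Theta=\mathsf e\Theta=0$. If $r\in\{1,2\}$ and $\bar{\mathsf e}\neq0$, Corollary~\ref{cor:key} applies. For the other situations we use that $\mathsf f$ is also available. View $\Theta$ in the $\mathfrak h$-module $\bigotimes^j\mathfrak h^*\otimes\Lambda^2\mathfrak h^*\otimes\mathfrak h$. It has weight $0$ and is killed by $\mathsf e$, so it is invariant under the triple. Let $\mathfrak r\supset\mathfrak p$ be the space of $u\in\mathfrak h$ such that $\Theta$ vanishes when $u$ is inserted in a $\Lambda^2$-slot. For $\xi$ in the triple and $u\in\mathfrak r$, expand $(\xi\Theta)(\dots;u,v)=0$: every term has $u$ in a $\Lambda^2$-slot except $\Theta(\dots;[\xi,u],v)$, which therefore vanishes. So $\mathfrak r$ is a submodule, and $\mathfrak h/\mathfrak r$ is a module whose weights are symmetric and belong to the list \eqref{eq:list}. If $\dim_{\mathbf R}\mathfrak h/\mathfrak r\le1$, then $\Lambda^2(\mathfrak h/\mathfrak r)^*=0$ and $\Theta=0$.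

Case (a). All numbers in \eqref{eq:list} are negative, so $\mathfrak h/\mathfrak r=0$.

Case (c), and case (b) with $w=2$. There is $0\neq v\in V_{-2}\cap\ell^\perp$: in case (c) because $V_{-2}\perp V_1=\ell$, in case (b) because $\dim V_{-2}=2$. Then $0\ne\mathsf ev\in V_0$, which meets $\ell$ trivially. So $\bar{\mathsf e}\ne0$, with $r=2$.

Case (b) with $w=1$. Now $V_{\pm1}$ are planes, $\mathsf e$ vanishes on $V_1$, so $\mathsf e\mathsf f=Z=\mathrm{id}$ on $V_1$, and $\mathsf f:V_1\to V_{-1}$ is an isomorphism. The form $\beta(v,v')=i\langle\mathsf fv,v'\rangle$ on $V_1$ is non-degenerate, and Hermitian since $\overline{\beta(v',v)}=-i\langle v,\mathsf fv'\rangle=\beta(v,v')$.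

If $\beta|_\ell\neq0$, take $v\neq0$ in $V_1$ that is $\beta$-orthogonal to $\ell$. Then $v\notin\ell$, $\mathsf fv\in\ell^\perp$, and $\mathsf e(\mathsf fv)=v\notin\ell$. So $\bar{\mathsf e}\ne0$, with $r=1$.

If $\beta|_\ell=0$, note that the list \eqref{eq:list} is $0,-1,-2,-2$, so $\mathfrak h/\mathfrak r$ has only the weight $0$ and is a trivial module. By complete reducibility the centralizer $\mathfrak z$ of the triple in $\mathfrak h$ maps onto $\mathfrak h/\mathfrak r$, and this map factors through $\mathfrak z/(\mathfrak z\cap\mathfrak p)$. An element $N\in\mathfrak z$ preserves $V_1$ and is $\beta$-skew, because $\langle\mathsf fNv,v'\rangle=\langle N\mathsf fv,v'\rangle=-\langle\mathsf fv,Nv'\rangle$. Fix $0\neq v\in\ell$. Then $\beta(Nv,v)\in i\mathbf R$. The $\beta$-orthogonal complement of $v$ in $V_1$ is a line containing $\ell$, so it is $\ell$, and the kernel of $N\mapsto\beta(Nv,v)$ is $\mathfrak z\cap\mathfrak p$. Hence $\dim_{\mathbf R}\mathfrak h/\mathfrak r\le1$.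

\emph{Step 3: a flat neighborhood in cases (a) and (b).} Here $C_+=0$, and $C_0=0$ in case (a). The directions in $C_0$ are not contracted, so we show directly that they consist of jet-flat points. For small $u_0\in C_0$ let $b'=\exp(b,u_0)$. As $[Z,u_0]=0$, \eqref{eq:constant} gives $\iota_{b'}(A)=Z\in\mathfrak p$. Then \eqref{eq:bracket} gives $[Z,\iota_{b'}(Y)]=2\iota_{b'}(Y)$, so $\iota_{b'}(Y)\in\mathfrak h_2\subset\mathfrak p$ by Lemma~\ref{lem:weights}(3). Thus $A_M$ and $Y_M$ vanish at $\pi(b')$, with the same $Z$, and $b'$ is jet-flat by Step 2. By Lemma~\ref{lem:stable}, $\kappa(\exp(b',u))=0$ for small $u\in C_-$. The map $(u_0,u)\mapsto\pi(\exp(\exp(b,u_0),u))$ has differential $u_0+u\bmod\mathfrak p$ at $0$, an isomorphism, so its image is a neighborhood of $x$.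
\end{proof}

For a contracting measure, $w=-\bar\theta/2\ge1$ at almost every point with $A_M=Y_M=0$. By \eqref{eq:F}, almost every such point is of type $(\star)$.

\subsection{Points fixed by $n_s$ but not by $a^t$}

\begin{proposition}\label{prop:moving}
For a contracting measure $m$, the set of $x\in F$ with $Y_M(x)=0\neq A_M(x)$ is null.
\end{proposition}

\begin{proof}
Let $\Omega$ be the $a$-invariant set of generic points with $Y_M(x)=0\ne A_M(x)$, and suppose $m(\Omega)>0$. For $x\in\Omega$ put $b=\sigma(x)$, $Z=Z_x$, and
\[
\mathsf e=\iota_b(Y)\in\mathfrak p\cap\mathfrak h_2,\qquad\mathsf h=\iota_b(A)\in\mathfrak h_0\setminus\mathfrak p,\qquad\mathsf f=\iota_b(X)\in\mathfrak h_{-2},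
\]
using Proposition~\ref{prop:lyap}(4). All three are nonzero. By Proposition~\ref{prop:lyap}(5), $r=w$. The eigenvalues of $\operatorname{ad}Z$ are among $0,\pm w,\pm2w$ and include $2$, so $w\in\{1,2\}$. Write $V_\pm=V_{\pm w}$; these are planes, and $V_0$ is negative definite. Since $\mathsf e\in\mathfrak p$, \eqref{eq:bracket} gives $[\mathsf e,\mathsf f]=\mathsf h$ and $[\mathsf h,\mathsf e]=2\mathsf e$; the third relation is not yet known, because neither $\mathsf h$ nor $\mathsf f$ lies in $\mathfrak p$. Since $\mathsf h\notin\mathfrak p$, $\mathsf h\ell\not\subset\ell$. Let $v_-$ span the line $V_-\cap\ell^\perp$.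

\emph{Step 1: $\bar{\mathsf e}\neq0$.} We show $\mathsf ev_-\notin\ell$. Let $w=1$. Then $\mathsf e$ maps $V_-$ to $V_+$, $\mathsf f$ maps $V_+$ to $V_-$, and both vanish on the other eigenspaces. As $\mathsf e^2=0$, we have $2\mathsf e=[\mathsf e\mathsf f-\mathsf f\mathsf e,\mathsf e]=2\mathsf e\mathsf f\mathsf e$. If $\mathsf e|_{V_-}$ were an isomorphism, then $\mathsf h|_{V_+}=\mathsf e\mathsf f|_{V_+}=\mathrm{id}$ and $\mathsf h\ell=\ell$, which is false. So $\mathsf e$ has rank one, with image a line $\ell'\subset V_+$. As $\mathsf hV_+=\mathsf e\mathsf fV_+\subset\ell'$, we have $\ell'\ne\ell$. By skewness and Lemma~\ref{lem:weights}(1), $\ker\mathsf e|_{V_-}=\ell'^\perp\cap V_-$, which differs from $\ell^\perp\cap V_-$. So $\mathsf ev_-$ is a nonzero vector of $\ell'$, not in $\ell$.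

Let $w=2$. Then $\mathsf ev_-\in V_0$. If $\mathsf ev_-=0$, then $\langle\mathsf eV_0,v_-\rangle=0$, so $\mathsf eV_0\subset v_-^\perp\cap V_+=\ell$, and $\mathsf h\ell=\mathsf e\mathsf f\ell\subset\mathsf eV_0\subset\ell$ because $\mathsf e\ell=0$. This is false, so $0\neq\mathsf ev_-\in V_0$.

\emph{Step 2: $b$ is jet-flat.} By \eqref{eq:cocycle}, $c(k,x)D^j\kappa(b)$ is bounded in $k\in\mathbf Z$, so $Z\cdot D^j\kappa(b)=0$ by Proposition~\ref{prop:lyap}(3). Also $\mathsf e\cdot D^j\kappa(b)=0$ by \eqref{eq:isotropy}. Corollary~\ref{cor:key} applies. In particular $\kappa(b)=0$, so \eqref{eq:bracket} gives $[\mathsf h,\mathsf f]=-2\mathsf f$. Thus $(\mathsf e,\mathsf h,\mathsf f)$ is a triple, and $Z-\mathsf h$ commutes with it.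

The list \eqref{eq:list} is now $0,-w,-2w,-2w$. The neutral part of $\mathfrak h/\mathfrak p$ is $\operatorname{Hom}(\ell,V_+/\ell)$, of real dimension $2$. One neutral direction is $\mathsf h$, along the flow, where invariance of $\kappa$ suffices. For the other one we need an element of $\mathfrak h_0$ whose images under the cocycle are not merely subexponential but bounded along a subsequence, so that the corresponding points of $B$ return to a compact set. We build it canonically from the subalgebra $\iota_b(\mathfrak s)$.

\emph{Step 3: $V$ as a module over the triple.} The element $\mathsf h$ commutes with $Z$ and has integer eigenvalues. On the definite space $V_0$ it is skew-Hermitian, so $\mathsf h|_{V_0}=0$. The plane $V_+$ is killed by $\mathsf e$, since $w+2$ is not an eigenvalue of $Z$. Let $v\in V_+$ be an $\mathsf h$-eigenvector of weight $j\ge0$. Then $\mathsf f^jv\neq0$ has $\mathsf h$-weight $-j$ and $Z$-eigenvalue $w-2j\in\{w,0,-w\}$. The value $0$ would give $j\neq0$ and a vector of nonzero weight in $V_0$. So $j\in\{0,w\}$. As $\mathsf h\ell\not\subset\ell$,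 $\mathsf h|_{V_+}$ is not scalar, so each value occurs once; by duality $\mathsf h$ has eigenvalues $0,-w$ on $V_-$. Hence the weights of $V$ are $w$ and $-w$, once each, and $0$. It follows that $V=V'\oplus V''$ with $V'=\iota_b(\mathfrak s)V$ irreducible of dimension $w+1$ and $V''$ the space of invariants; the sum is orthogonal by skewness. The vector of weight $w$ in $V_+$ lies in $V'$, and the vector of weight $0$ is invariant. Since $\ell$ is not $\mathsf h$-stable, $\ell=\mathbf C(v'+v'')$ with $v'\in V'\cap V_+$ and $v''\in V''\cap V_+$ both nonzero.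

\emph{Step 4: the element $q_x$.} Let
\[
q_x=i\operatorname{pr}_{V''}-\,i\,\frac{\dim V''}{n+2}\,\mathrm{Id}.
\]
It is skew, since an orthogonal projection is self-adjoint, and traceless. It commutes with $\mathsf e,\mathsf h,\mathsf f$. It commutes with $Z$, because $Z-\mathsf h$ centralizes the triple and so preserves $V'$ and $V''$. Modulo $\ell$ we have $\mathsf h(v'+v'')=wv'\equiv-wv''$ and $q_x(v'+v'')\equiv iv''$. So $\mathsf h$ and $q_x$ project to a real basis of $\operatorname{Hom}(\ell,V_+/\ell)$. The map $x\mapsto q_x$ is measurable: the Casimir operator $\mathsf h^2+2\mathsf e\mathsf f+2\mathsf f\mathsf e$ acts by $w(w+2)$ on $V'$ (evaluate it on $v'$) and by $0$ on $V''$, so it equals $w(w+2)\operatorname{pr}_{V'}$, and $2w^2=\operatorname{tr}\mathsf h^2$. Finally $V'$ and $V''$ depend only on the subalgebra $\iota_{\sigma(x)}(\mathfrak s)$, which $\operatorname{Ad}(c(k,x))$ maps to $\iota_{\sigma(a^kx)}(\mathfrak s)$ by \eqref{eq:cocycle}. Therefore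
\begin{equation}\label{eq:q}
\operatorname{Ad}(c(k,x))\,q_x=q_{a^kx}.
\end{equation}

\emph{Step 5: jet-flatness in the direction $q_x$.} Choose $C$ such that $\Omega_C=\{x\in\Omega:|q_x|\le C\}$ has positive measure. By Poincar\'e recurrence for $a$ and $a^{-1}$, there is $x\in\Omega_C$ with $a^kx\in\Omega_C$ for infinitely many $k>0$ and infinitely many $k<0$; call these $k$ \emph{return times}. Fix such an $x$. Choose $\delta>0$ such that $\exp(b',v)$ is defined for $b'\in\overline{\sigma(F)}$, $|v|\le\delta$, let $\mathcal K$ be the compact set of these points, and let $\varepsilon=\delta/C$. For $|s|\le\varepsilon$ and $x'\in\Omega_C$ put $b_s(x')=\exp(\sigma(x'),sq_{x'})\in\mathcal K$. By \eqref{eq:exp} and \eqref{eq:q}, at return times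
\begin{equation}\label{eq:return}
a^kb_s(x)=\exp\big(\sigma(a^kx)c(k,x),sq_x\big)=b_s(a^kx)\,c(k,x).
\end{equation}
Hence $c(k,x)D^j\kappa(b_s(x))=D^j\kappa(b_s(a^kx))$ is bounded along return times, and $Z\cdot D^j\kappa(b_s(x))=0$ by Proposition~\ref{prop:lyap}(3). As $[\mathsf e,q_x]=0$ and $\mathsf e\in\mathfrak p$, \eqref{eq:constant} gives $\iota_{b_s(x)}(Y)=\mathsf e$, so $\mathsf e\cdot D^j\kappa(b_s(x))=0$ by \eqref{eq:isotropy}. By Corollary~\ref{cor:key}, with the same $Z$ and $\mathsf e$ as before, $b_s(x)$ is jet-flat.

\emph{Step 6: contraction.} Let $u\in C_-$ be small, with $C_-$ chosen for $Z$. The negative eigenvalues of $\operatorname{ad}Z$ are at most $-w$, so $|\operatorname{Ad}(c(k,x))u|\le e^{-wk+o(k)}|u|$ by Proposition~\ref{prop:lyap}(2). The norm of $c(k,x)^{-1}$ on $\mathcal W$ grows at most exponentially, because $c(\pm1,\cdot)$ is bounded. Lemma~\ref{lem:contraction}, applied to \eqref{eq:return} along positive return times, gives $\kappa(\exp(b_s(x),u))=0$, and by invariance $\kappa=0$ at $a^t\exp(b_s(x),u)$. The differential at $0$ of $(t,s,u)\mapsto\pi(a^t\exp(b_s(x),u))$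 has image spanned by $\mathsf h$, $q_x$ and $C_-$ modulo $\mathfrak p$, which is all of $\mathfrak h/\mathfrak p$. So $\kappa=0$ over a neighborhood of $x\in F$, contradicting \eqref{eq:F}.
\end{proof}

This completes the proof of Proposition~\ref{prop:key}.

\section{Excluding type $(\star)$}\label{sec:star}

By Proposition~\ref{prop:measure}, Lemma~\ref{lem:Yzero} and Proposition~\ref{prop:key}, $F$ contains a point of type $(\star)$. For $n=2$ this is already a contradiction, since a module with weight $2$ has weight $0$, while $V_0=0$. In general, the idea is the following. The unstable manifold of such a point lies in $\{Y_M=0\}$, so a forward orbit leaving along it generates a new measure to which Proposition~\ref{prop:key} applies, and the orbit must accumulate on a point of type $(\star)$. But it can only approach a saddle along the stable manifold, where $Y_M$ does not vanish.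

\subsection{The local picture}

Let $x$ be of type $(\star)$, with $b,Z,\mathsf e,\mathsf f$ as in Proposition~\ref{prop:fixed}. Then $V_1=\ell$, $C_0=0$, $C_+\subset\mathfrak h_1$ has real dimension $2$, and $b$ is jet-flat. Use a Euclidean norm on $\mathfrak h$ for which the $\mathfrak h_\lambda$ are orthogonal, so that $|e^{t\operatorname{ad}Z}u|$ decreases in $t$ for $u\in C_-$. For small $\delta_0$, the map $\Phi(\zeta+u)=\pi(\exp(b,\zeta+u))$ is a diffeomorphism from the box $\{\zeta\in C_+,u\in C_-:|\zeta|<\delta_0,|u|<\delta_0\}$ onto a neighborhood of $x$. From $a^tb=be^{tZ}$ and \eqref{eq:exp},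
\begin{equation}\label{eq:linear}
a^t\exp(b,\zeta+u)=\exp\big(b,e^t\zeta+e^{t\operatorname{ad}Z}u\big)\,e^{tZ}.
\end{equation}
Differentiating at $t=0$, we see that $A_M$ is the linear field $\zeta+[Z,u]$ in the chart $\Phi$. So as long as an orbit stays in the image of the box, its coordinates are $(e^t\zeta,e^{t\operatorname{ad}Z}u)$.

\begin{lemma}\label{lem:star}
For $\zeta\in C_+$ and $u\in C_-$ in the box:
\begin{enumerate}
\item[(i)] $\kappa=0$ over $\Phi(u)$;
\item[(ii)] if $\zeta\neq0$, then $Y_M=0$ and $A_M\neq0$ at $\Phi(\zeta)$;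
\item[(iii)] $\mu(x)(X)\ne0$;
\item[(iv)] if $Y_M(\Phi(u))=0$, then $u=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) This is Lemma~\ref{lem:stable}.

(ii) In the chart $A_M(\Phi(\zeta))=\zeta\neq0$. Let $b'=\exp(b,\zeta)$. By \eqref{eq:linear}, $a^{-t}b'=\exp(b,e^{-t}\zeta)e^{-tZ}$, so by \eqref{eq:iota}
\[
\iota_{b'}(Y)=\iota_{a^{-t}b'}\big(\operatorname{Ad}(a^{-t})Y\big)=e^{-2t}\operatorname{Ad}(e^{tZ})\,\iota_{\exp(b,e^{-t}\zeta)}(Y)=e^{-2t}\operatorname{Ad}(e^{tZ})\big(\mathsf e+O(e^{-t})\big).
\]
Since $\mathsf e\in\mathfrak h_2$, the $\mathfrak h_\lambda$-component of the right side for $\lambda\le1$ is $O(e^{(\lambda-3)t})$, which tends to $0$ as $t\to+\infty$. So $\iota_{b'}(Y)\in\bigoplus_{\lambda>1}\mathfrak h_\lambda\subset\mathfrak p$.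

(iii) The line $\ell$ has weight $1$, so $0\neq\mathsf f\ell\subset V_{-1}$, a line paired non-degenerately with $V_1=\ell$. Thus $\mathsf f\notin\mathfrak h^{-1}$, that is, $X_M(x)\notin D$.

(iv) By (i), $\kappa=0$ at $\exp(b,su)$ for $0\le s\le1$, so \eqref{eq:ode} reads $\frac d{ds}\iota(Y)=[\iota(Y),u]$ along this curve, and $\iota_{\exp(b,u)}(Y)=e^{-u}\mathsf e\,e^{u}$. If this lies in $\mathfrak p$, the nilpotent map $\mathsf e$ preserves the line $e^u\ell$, hence kills it. As $u$ lowers the integer weights of $Z$, for $0\neq v_1\in\ell$ we have $e^uv_1=v_1+v_0+v_{-1}+v_{-2}$ with $v_i\in V_i$. The vectors $\mathsf ev_i$ lie in distinct eigenspaces, so each vanishes, and $v_{-1}=v_{-2}=0$ because $\mathsf e$ is injective on negative weights. The vector $v_1+v_0$ is null and $v_1\perp V_0\oplus\ell$, so $\langle v_0,v_0\rangle=0$, and $v_0=0$ because $V_0$ is negative definite. Thus $e^uv_1=v_1$. Since $u$ is nilpotent, $u=\log e^u$ is a polynomial without constant term in $e^u-1$, so $uv_1=0$ and $u\in\mathfrak p\cap C_-=0$.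
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed] (-2,-2) rectangle (2,2);
\node at (-1.7,1.7) {$\mathcal U$};
\draw[thick,->] (0,0) -- (1.3,0);
\draw[thick] (1.3,0) -- (2.4,0) node[right] {$\Phi(C_+)$: $Y_M=0$};
\draw[thick,->] (0,0) -- (-1.3,0);
\draw[thick] (-1.3,0) -- (-2.4,0);
\draw[thick,->] (0,2.4) node[above] {$\Phi(C_-)$: $\kappa=0$, and $Y_M\neq0$ off the center} -- (0,1.2);
\draw[thick] (0,1.2) -- (0,0);
\draw[thick,->] (0,-2.4) -- (0,-1.2);
\draw[thick] (0,-1.2) -- (0,0);
\draw[->,domain=0.15:1.8,samples=60] plot (\x,{0.3/\x});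
\fill (0,0) circle (1.6pt);
\fill (0.15,2) circle (1.3pt) node[below right] {$z_k$};
\end{tikzpicture}
\caption{The flow $a^t$ near a point of type $(\star)$, in the chart $\Phi$ in which it is linear. An orbit that passes close to the center after entering the box $\mathcal U$ at $z_k$ must enter close to the stable manifold $\Phi(C_-)$. A limit of entry points lies on $\Phi(C_-)$, away from the center, where $Y_M$ does not vanish; so an orbit contained in $\{Y_M=0\}$ cannot pass arbitrarily close to the center in this way.}\label{fig:saddle}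
\end{figure}

\subsection{End of the proof of Theorem~\ref{thm:main}}

Let $x\in F$ be of type $(\star)$, with chart $\Phi$.

\emph{A point of $F$ on the unstable manifold.} Since $x\in\overline O$, there are points $y_i=\Phi(\zeta_i+u_i)\in O$ with $y_i\to x$, and $\zeta_i\neq0$ by Lemma~\ref{lem:star}(i). Choose $0<\delta<\delta_0$ such that $\mu(\cdot)(X)\neq0$ on $\Phi(\{\zeta\in C_+:|\zeta|\le\delta\})$, which is possible by (iii). Define $t_i$ by $e^{t_i}|\zeta_i|=\delta$, so $t_i\to+\infty$. By \eqref{eq:linear}, $a^{t_i}y_i=\Phi(e^{t_i}\zeta_i+e^{t_i\operatorname{ad}Z}u_i)$, and a subsequence converges to $y'=\Phi(\zeta')$ with $|\zeta'|=\delta$. Then $y'\in F$, and by (ii)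
\[
Y_M(y')=0,\qquad A_M(y')\ne0,\qquad\mu(y')(X)\neq0 .
\]

\emph{A point of type $(\star)$ in the $\omega$-limit set.} By \eqref{eq:rho}, the Dirac mass at $y'$ satisfies the hypothesis of Lemma~\ref{lem:average}. Let $m$ be a weak limit of $m_T=\frac1T\int_0^T\delta_{a^ty'}\,dt$. For each $T_0$ the closed set $\overline{\{a^ty':t\ge T_0\}}$ has $m_T$-measure at least $1-T_0/T$, hence full $m$-measure. So $m$ is carried by the intersection $\omega(y')\subset F$ of these sets. The set $\{Y_M=0\}$ is closed and $a^t$-invariant and contains $y'$, so it contains the closure of the orbit of $y'$. The contracting measure given by Lemma~\ref{lem:average} thus satisfies the hypothesis of Proposition~\ref{prop:key}, and there is $x'\in\omega(y')$ of type $(\star)$. It is fixed by $a^t$.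

\emph{How the orbit approaches $x'$} (Figure~\ref{fig:saddle}). Let $\Phi'$ be the chart at $x'$, with data $C'_\pm$, $\delta'_0$, and let $\mathcal U=\Phi'(\{|\zeta|\le\delta',|u|\le\delta'\})$ with $0<\delta'<\delta_0'$, a compact neighborhood of $x'$. A point whose forward orbit stays in $\mathcal U$ has $\zeta=0$, because its $\zeta$-coordinate at time $t$ is $e^t\zeta$. Choose $T_k\to\infty$ with $a^{T_k}y'\in\mathcal U$ and $a^{T_k}y'\to x'$, and let $s_k\ge0$ be the smallest number such that $a^ty'\in\mathcal U$ for all $t\in[s_k,T_k]$.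

Suppose $s_k=0$ for infinitely many $k$. Then the forward orbit of $y'$ stays in $\mathcal U$, so $y'=\Phi'(u)$ with $u\in C'_-$. As $Y_M(y')=0$, Lemma~\ref{lem:star}(iv) gives $y'=x'$, contradicting $A_M(y')\neq0=A_M(x')$.

Otherwise $s_k>0$ for large $k$, and minimality gives $z_k=a^{s_k}y'\in\partial\mathcal U$. We have $T_k-s_k\to\infty$: if $T_k-s_k\to t_0<\infty$ along a subsequence, then $z_k=a^{-(T_k-s_k)}a^{T_k}y'\to a^{-t_0}x'=x'$, which is not in the closed set $\partial\mathcal U$. Let $z\in\partial\mathcal U$ be a limit point of the $z_k$. For each $t\ge0$, $a^tz_k\in\mathcal U$ for large $k$, so $a^tz\in\mathcal U$. Hence $z=\Phi'(u)$ with $u\in C'_-$, and $u\ne0$ since $z\neq x'$. But $z$ lies in the closure of the orbit of $y'$, so $Y_M(z)=0$. This contradicts Lemma~\ref{lem:star}(iv).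

Both alternatives are impossible, so $O=\emptyset$ and Theorem~\ref{thm:main} is proved. \hfill$\square$

\section{The acting Lie algebras}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]
The simply connected group with Lie algebra $\mathfrak{sl}(2,\mathbf R)\subset\operatorname{Lie}(L)$ acts through $L$ with discrete kernel, and Theorem~\ref{thm:main} with $K=M$ shows that $M$ is flat. Section~\ref{sec:cartan} applies to $L$, on the double cover of Section~\ref{sub:orient} if necessary. Since $\kappa=0$, formula \eqref{eq:bracket} says that $\iota_b:\operatorname{Lie}(L)\to\mathfrak{su}(2,n)$ is a homomorphism of Lie algebras, and it is injective by Lemma~\ref{lem:iota}.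
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
Necessity is part (1), since $\mathfrak g\supset\mathfrak{sl}(2,\mathbf R)$ as in the proof of Corollary~\ref{cor:answer}. Conversely, let $\mathfrak g\subset\mathfrak{su}(2,n)$. The hyperquadric $\mathcal Q$ is compact, connected, embedded, of dimension $2n+1$ and Levi signature $(1,n-1)$, so it is as in the Question. The group $H$ acts faithfully on it: if $g\in\mathrm U(2,n)$ fixes every null line, its finitely many eigenspaces cover the null cone, a real hypersurface, so one of them is $V$ and $g$ is scalar. The simply connected cover of $G$ maps with discrete kernel onto the connected subgroup of $H$ with Lie algebra $\mathfrak g$, and acts on $\mathcal Q$ through it.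
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG} \v{C}ap and Gover, 2008.

\bibitem{CS} \v{C}ap and Slov\'ak, \emph{Parabolic Geometries I}.

\bibitem{Pec} Vincent Pecastaing, \emph{Conformal actions of real-rank 1 simple Lie groups on pseudo-Riemannian manifolds}, arXiv:1701.06514 (2017).

\bibitem{Web} S. Webster, \emph{Pseudo-Hermitian structures on a real hypersurface}, J. Differential Geom. 13 (1978).

\end{thebibliography}
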